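# The identity $S(\sigma)\sigma=S(\omega)\omega$ for Beurling–Fourier algebras, and its failure on $\mathbb Q_p\rtimes\mathbb Q_p^*$

## 1. Two theorems

Let $G$ be a locally compact group, $VN(G)$ its group von Neumann algebra and $S$ the antipode of $VN(G)$. A weight inverse $\omega\in VN(G)$ defines a commutative Banach algebra $A(G,\omega)$, whose Gelfand spectrum $\operatorname{spec}A(G,\omega)$ is realized inside $VN(G)$. The set $G_{\mathbb C,\lambda}$ is the $\lambda$-complexification of $G$. All these terms are defined right after the statements.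

**Theorem A.** Let $p$ be a prime and $G=\mathbb Q_p\rtimes\mathbb Q_p^*$. There is a weight inverse $\omega$ on the dual of $G$ such that:

1. There are $\sigma_z\in\operatorname{spec}A(G,\omega)$, $0<|z|\le1$, with $\sigma_1=\omega$ and $S(\sigma_z)\sigma_z\ne S(\omega)\omega$ whenever $z^2\ne1$.
2. $\omega$ can be chosen positive.
3. For $z\ne1$, the densely defined operator $\sigma_z\omega^{-1}$ (domain $\operatorname{ran}\omega$) satisfies $D((\sigma_z\omega^{-1})^*)=\{0\}$. In particular there is no closed operator $T$ with $T\omega=\sigma_z$.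
4. $\operatorname{spec}A(G,\omega)$ contains a homeomorphic copy of (closed unit ball of $\ell^2$ with the weak topology) $\setminus\{0\}$, whereas $G_{\mathbb C,\lambda}=\lambda(G)\cong G$ is totally disconnected. Hence there is no continuous injection of $\operatorname{spec}A(G,\omega)$ into $G_{\mathbb C,\lambda}$.

**Theorem B.** (i) For any $G$, any weight inverse $\omega$ and any $\sigma\in\operatorname{spec}A(G,\omega)$: if $\sigma\omega^{-1}$ is closable and its closure lies in $G_{\mathbb C,\lambda}$, then $S(\sigma)\sigma=S(\omega)\omega$. (ii) If $VN(G)$ is a finite von Neumann algebra, then $S(\sigma)\sigma=S(\omega)\omega$ for every weight inverse $\omega$ and every $\sigma\in\operatorname{spec}A(G,\omega)$.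

The background is the paper of Olof Giselsson and Lyudmila Turowska, "Beurling-Fourier Algebras and Complexification", arXiv:2005.02821 (2020). The conjecture taken from it says that $S(\sigma)\sigma=S(\omega)\omega$ for every locally compact $G$, every weight inverse $\omega$ and every $\sigma\in\operatorname{spec}A(G,\omega)$. It is known that if, for a given $\omega$, the identity holds at all points $\sigma$ of the spectrum, then $\operatorname{spec}A(G,\omega)$ embeds in $G_{\mathbb C,\lambda}$. Theorem A(1) says that the conjecture is false, already on a solvable group (the commutators of $\mathbb Q_p\rtimes\mathbb Q_p^*$ lie in the abelian subgroup $\mathbb Q_p$). Part (4) says that the hoped-for conclusion fails too, at least for continuous embeddings. Theorem B(ii) covers, for instance, compact, discrete and abelian groups.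

## 2. What the words mean

Inner products are linear in the first variable; $\odot$ is the algebraic tensor product. $\lambda$ is the left regular representation on $L^2(G)$, $VN(G)=\lambda(G)''$, and $A(G)$ is the predual of $VN(G)$, regarded as an algebra of functions on $G$ through $u(s)=\langle\lambda(s),u\rangle$. The comultiplication $\Gamma:VN(G)\to VN(G\times G)=VN(G)\bar\otimes VN(G)$ is the normal unital injective $*$-homomorphism with $\Gamma(\lambda(s))=\lambda(s)\otimes\lambda(s)$; it is $\Gamma(x)=W^*(1\otimes x)W$ with $W$ the fundamental unitary. Pointwise multiplication in $A(G)$ is its predual map: $\langle T,uv\rangle=\langle\Gamma(T),u\otimes v\rangle$. The antipode is $S(x)=Cx^*C$, where $C$ is complex conjugation on $L^2(G)$. It is linear, normal, antimultiplicative, and $S(\lambda(s))=\lambda(s^{-1})$. Since $C^2=1$,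
$$\langle xf,Cxg\rangle=\langle f,x^*Cxg\rangle=\langle f,C\,S(x)x\,g\rangle\qquad(x\in VN(G),\ f,g\in L^2(G)).\tag{1}$$

**Definition (weight inverse).** A weight inverse is an $\omega\in VN(G)$, not necessarily positive, that is injective with dense range and satisfies
$$\omega\otimes\omega=\Gamma(\omega)\Omega\quad\text{for some contraction }\Omega\in VN(G\times G).\tag{2}$$

As $\Gamma(\omega)$ is injective, $\Omega$ is determined by $\omega$. It is a 2-cocycle, that is, $(\Gamma\otimes\iota)(\Omega)(\Omega\otimes1)=(\iota\otimes\Gamma)(\Omega)(1\otimes\Omega)$: multiply either side on the left by the injective operator $(\Gamma\otimes\iota)\Gamma(\omega)=(\iota\otimes\Gamma)\Gamma(\omega)$, and by (2) both become $\omega\otimes\omega\otimes\omega$.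

**Definition (Beurling–Fourier algebra).** For $u\in A(G)$ let $\langle T,\omega\cdot u\rangle=\langle T\omega,u\rangle$. Then $A(G,\omega)=\{\omega\cdot u:u\in A(G)\}$ with $\|\omega\cdot u\|_\omega=\|u\|_{A(G)}$ and pointwise multiplication.

The norm is well defined because $u\mapsto\omega\cdot u$ is injective: $VN(G)\omega$ is weak$^*$ dense, since it contains $x\,1_{[1/n,\infty)}(|\omega|)$ for all $x\in VN(G)$, and these projections tend to $1$ as $\omega$ is injective. The product is computed by
$$\langle T,(\omega\cdot u)(\omega\cdot v)\rangle=\langle\Gamma(T)(\omega\otimes\omega),u\otimes v\rangle=\langle\Gamma(T\omega)\Omega,u\otimes v\rangle ,$$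
so $(\omega\cdot u)(\omega\cdot v)=\omega\cdot(u\cdot_\Omega v)$ with $\langle T,u\cdot_\Omega v\rangle=\langle\Gamma(T)\Omega,u\otimes v\rangle$, and $\|u\cdot_\Omega v\|\le\|u\|\|v\|$ because $\Omega$ is a contraction. The dual of $A(G,\omega)$ is $VN(G)$, where $\sigma$ acts by $\omega\cdot u\mapsto\langle\sigma,u\rangle$. This functional is multiplicative exactly when $\langle\Gamma(\sigma)\Omega,u\otimes v\rangle=\langle\sigma\otimes\sigma,u\otimes v\rangle$ for all $u,v$. So
$$\operatorname{spec}A(G,\omega)=\{0\ne\sigma\in VN(G):\ \sigma\otimes\sigma=\Gamma(\sigma)\Omega\}.\tag{3}$$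
It carries the Gelfand topology, which is the weak$^*$ topology of $VN(G)$. Note that $\omega$ is itself a point of the spectrum.

**Definition ($\lambda$-complexification).** A closed densely defined operator $T$ on $L^2(G)$ is affiliated with $VN(G)$ if $xTx^*=T$ for every unitary $x\in VN(G)'$; equivalently, the partial isometry $u$ in $T=u|T|$ and the spectral projections of $|T|$ lie in $VN(G)$. For such $T$ put $\Gamma(T)=W^*(1\otimes T)W$ and let $T\otimes T$ be the closure of $T\odot T$. Then $G_{\mathbb C,\lambda}$ is the set of nonzero closed densely defined $T$ affiliated with $VN(G)$ such that $\Gamma(T)=T\otimes T$. Clearly $\lambda(G)\subset G_{\mathbb C,\lambda}$. The set $\lambda(G)$ carries the weak$^*$ topology, for which it is homeomorphic to $G$.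

Recall finally that a densely defined operator is closable if and only if its adjoint is densely defined. So an operator whose adjoint has domain $\{0\}$ is as far from closable as possible.

## 3. The circle and other abelian groups

Let $G=\mathbb T$. By Fourier series $VN(\mathbb T)=\ell^\infty(\mathbb Z)$, with the transform normalized so that $\lambda(s)=(s^n)_n$. Then $\Gamma(T)(n,m)=T(n+m)$ and $S(T)(n)=T(-n)$. Take $\omega(n)=e^{-|n|}$. Equation (2) holds with $\Omega(n,m)=e^{|n+m|-|n|-|m|}\le1$, so $\omega$ is a weight inverse. $A(\mathbb T,\omega)$ consists of the functions $\sum c_ns^n$ with $\sum|c_n|e^{|n|}<\infty$.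

A point $\sigma$ of the spectrum satisfies $\sigma(n)\sigma(m)=\sigma(n+m)\Omega(n,m)$. Divide by the same relation for $\omega$: the quotient $\tau=\sigma/\omega$ satisfies $\tau(n)\tau(m)=\tau(n+m)$ and is not identically zero. Hence $\tau(0)=1$ and $\tau(n)=\zeta^n$ with $\zeta\in\mathbb C^*$. Boundedness of $\sigma(n)=\zeta^ne^{-|n|}$ means $e^{-1}\le|\zeta|\le e$, so the spectrum is an annulus. And
$$(S(\sigma)\sigma)(n)=\sigma(-n)\sigma(n)=\tau(-n)\tau(n)e^{-2|n|}=e^{-2|n|}=(S(\omega)\omega)(n).$$
Closed operators affiliated with $\ell^\infty(\mathbb Z)$ are multiplications by arbitrary sequences $T$, and $\Gamma(T)=T\otimes T$ reads $T(n+m)=T(n)T(m)$. So $\mathbb T_{\mathbb C,\lambda}=\{(\zeta^n)_n:\zeta\in\mathbb C^*\}$, and $\sigma\mapsto\tau=\sigma\omega^{-1}$ embeds the annulus in it.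

For any abelian $G$ the same quotient $\tau=\sigma/\omega$ is an a.e. defined measurable function on $\widehat G$. It is harmless because multiplication by any a.e. finite measurable function is a closed operator. Dividing two noncommuting operators is less innocent.

## 4. The quotient $\sigma\omega^{-1}$ and the proof of Theorem B

The circle suggests what to try in general. Put $T=\sigma\omega^{-1}$, show that $\Gamma(T)=T\otimes T$, and deduce the identity from the structure of $T$. We carry this out as far as it goes. First we need to know what elements of $G_{\mathbb C,\lambda}$ look like.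

**Lemma 1.** Let $T\in G_{\mathbb C,\lambda}$. Then $T=\lambda(s)|T|$ for some $s\in G$, $|T|$ is injective, and $|T|^{it}=\lambda(s_t)$ for a continuous one-parameter subgroup $t\mapsto s_t$ of $G$. If $G$ is totally disconnected, then $G_{\mathbb C,\lambda}=\lambda(G)$.

*Proof.* Let $T=u|T|$ be the polar decomposition. Then $\Gamma(T)=\Gamma(u)\Gamma(|T|)$ is the polar decomposition of $\Gamma(T)$, since $\Gamma$ is unitary conjugation of $1\otimes T$. Next, $|T|\odot|T|$ has positive self-adjoint closure $|T|\otimes|T|$, whose support projection is $u^*u\otimes u^*u$. As $u\otimes u$ is isometric on the range of this projection, $T\otimes T=(u\otimes u)(|T|\otimes|T|)$, and this is a polar decomposition. By uniqueness,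
$$\Gamma(u)=u\otimes u,\qquad\Gamma(|T|)=|T|\otimes|T|,\qquad u\ne0.$$
The first relation says that $v\mapsto\langle u,v\rangle$ is a nonzero multiplicative functional on $A(G)$. By a theorem of Eymard (1964) it is evaluation at some $s\in G$, i.e. $u=\lambda(s)$. So $u$ is unitary and $|T|$ is injective. Put $e_n=1_{[1/n,n]}(|T|)$. On the range of $e_n\otimes e_n$ the operator $|T|\otimes|T|$ is the bounded invertible operator $|T|e_n\otimes|T|e_n$, whose $it$-th power is $(|T|e_n)^{it}\otimes(|T|e_n)^{it}$. Letting $n\to\infty$, $(|T|\otimes|T|)^{it}=|T|^{it}\otimes|T|^{it}$. Therefore the unitary $|T|^{it}\in VN(G)$ satisfies $\Gamma(|T|^{it})=\Gamma(|T|)^{it}=|T|^{it}\otimes|T|^{it}$, and by Eymard's theorem again $|T|^{it}=\lambda(s_t)$. Since $\lambda$ is an injective homomorphism, and a homeomorphism onto its image in the strong operator topology, $t\mapsto s_t$ is a continuous homomorphism $\mathbb R\to G$. If $G$ is totally disconnected, the connected set $\{s_t\}$ is $\{e\}$, so $|T|^{it}=1$ for all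 $t$, $|T|=1$ and $T=\lambda(s)$. $\square$

**Proof of Theorem B(i).** The purpose is to use the symmetry $C\lambda(r)C=\lambda(r)$, which turns $|T|$ into its inverse. Let $T\in G_{\mathbb C,\lambda}$ be the closure of $\sigma\omega^{-1}$. By Lemma 1, $T=\lambda(s)|T|$ with $|T|=e^X$, $X$ self-adjoint, $e^{itX}=\lambda(s_t)$. Since $C$ is antilinear and commutes with each $\lambda(r)$,
$$e^{itX}=Ce^{itX}C=e^{-it\,CXC},$$
so $CXC=-X$ and $C|T|C=|T|^{-1}$. Let $f,g\in L^2(G)$, $F=\omega f$, $K=\omega g$. Both lie in $D(T)=D(|T|)$, and $TF=\sigma f$, $TK=\sigma g$. Then $CK\in D(|T|^{-1})$, $C|T|K=|T|^{-1}CK$, and this vector lies in $D(|T|)$. Hence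
$$\langle\sigma f,C\sigma g\rangle=\langle\lambda(s)|T|F,\lambda(s)C|T|K\rangle=\langle|T|F,|T|^{-1}CK\rangle=\langle F,CK\rangle=\langle\omega f,C\omega g\rangle.$$
By (1) this is $S(\sigma)\sigma=S(\omega)\omega$. $\square$

**Proof of Theorem B(ii).** Here finiteness supplies the hypotheses of (i). Let $\mathcal N=VN(G)$ be finite; then $\mathcal N\bar\otimes\mathcal N=VN(G\times G)$ is finite. We use a theorem of Murray and von Neumann (see Kadison–Ringrose, *Fundamentals of the Theory of Operator Algebras* II, Exercises 6.9.53–6.9.55; Kadison–Liu, SIGMA 10 (2014), 009). For a finite von Neumann algebra, products of closed densely defined affiliated operators are densely defined and closable with affiliated closures, and a closed densely defined affiliated operator has no proper closed affiliated extension.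

**Step 1: the closure $T$.** The operator $\omega^{-1}$ is closed, densely defined and affiliated with $\mathcal N$. So $\sigma\omega^{-1}$ is closable with affiliated closure $T$, and $T\omega=\sigma\ne0$.

**Step 2: $\Gamma(T)$ and $T\otimes T$ agree on $\operatorname{ran}(\omega\otimes\omega)$.** On algebraic tensors $(1\otimes T)(1\otimes\omega)=1\otimes\sigma$. Since $1\otimes T$ is closed and $1\otimes\omega$, $1\otimes\sigma$ are bounded, this holds on all of $L^2(G\times G)$. Conjugating with $W$ gives $\Gamma(T)\Gamma(\omega)=\Gamma(\sigma)$. For $x\in L^2(G\times G)$ put $v=(\omega\otimes\omega)x=\Gamma(\omega)\Omega x$. Then $v\in D(\Gamma(T))$ and, by (3), $\Gamma(T)v=\Gamma(\sigma)\Omega x=(\sigma\otimes\sigma)x$. Also $v\in D(T\otimes T)$ and $(T\otimes T)v=(\sigma\otimes\sigma)x$: this is clear for $x$ in the algebraic tensor product, and follows for all $x$ because $T\otimes T$ is closed.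

**Step 3: they are equal.** By Step 2 both operators extend $R=(\sigma\otimes\sigma)(\omega\otimes\omega)^{-1}$. Now $\omega\otimes\omega$ is injective with dense range, so $R$ is a product of closed densely defined operators affiliated with $\mathcal N\bar\otimes\mathcal N$. By the theorem it is densely defined and closable, and $\overline R$ is affiliated. Both extensions are closed and affiliated with $\mathcal N\bar\otimes\mathcal N$. For $\Gamma(T)$ this holds because $\Gamma$ maps the polar part and the spectral projections of $T$ into $VN(G\times G)$. For $T\otimes T$: it commutes with all $x\otimes y$, $x,y$ unitaries of $\mathcal N'$, and these generate $\mathcal N'\bar\otimes\mathcal N'=(\mathcal N\bar\otimes\mathcal N)'$; so its polar part and spectral projections lie in $\mathcal N\bar\otimes\mathcal N$. Since $\overline R$ has no proper closed affiliated extension, $\Gamma(T)=\overline R=T\otimes T$. Thus $T\in G_{\mathbb C,\lambda}$, and (i) applies. $\square$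

## 5. Two dense ranges that meet only in zero

Outside the finite case the argument stops in Step 1: nothing says that $\sigma\omega^{-1}$ is closable. In $B(H)$ with $\dim H=\infty$ this is a real obstruction, as the following example without any group shows.

On $L^2(\mathbb T)$ let $A$ be the Fourier multiplier $e^{-|n|}$, and let $B$ be multiplication by $\phi(\theta)=\exp(-1/\sin^2(\theta/2))$. Both are bounded and injective, with dense range. A function in $\operatorname{ran}A$ is real analytic, so if nonzero it is at least $c|\theta|^k$ in absolute value near $\theta=0$ for some $c>0$ and $k$; divided by $\phi$ it is not in $L^2$. Hence $\operatorname{ran}A\cap\operatorname{ran}B=\{0\}$, and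
$$w(a,b)=Aa+Bb,\qquad w_z(a,b)=z^2Aa+z^3Bb\qquad(z\ne0,1)$$
are operators $L^2(\mathbb T)\oplus L^2(\mathbb T)\to L^2(\mathbb T)$, where $w$ is injective with dense range. If $h\in D((w_zw^{-1})^*)$, there is $h'$ with $\langle w_z(a,b),h\rangle=\langle w(a,b),h'\rangle$ for all $a,b$. Taking $b=0$ gives $h'=\bar z^2h$, because $\operatorname{ran}A$ is dense. Taking $a=0$ gives $h'=\bar z^3h$. So $h=0$.

This toy carries no comultiplication. To bring one in, read the equation $\sigma\otimes\sigma=\Gamma(\sigma)\Omega$ as follows: $\Omega$ is a fixed abstract product, and $\sigma$ is multiplicative for it. We want many multiplicative maps for one and the same product. Evaluations have this property: for polynomials without constant term, all evaluations at points are multiplicative. Replacing the evaluation point $\xi$ by $z\xi$ multiplies the degree $n$ part by $z^n$, just as $w$ became $w_z$ above. The plan is therefore: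

- realize $VN(G)$ as $B(H)$, with a concrete formula for $\Gamma$ (Section 6);
- build a Hilbert space $E$ of "polynomials" with a contractive product $\Psi$, from which $\Omega$ will be made (Section 7);
- show that every evaluation $w_\eta:E\to H$, $\|\eta\|\le1$, solves the spectrum equation for this $\Omega$ (Section 8);
- find $\xi$ for which $w_\xi$ is injective although already the images of the parts of degree $2$ and of degree $3$ are each dense (Sections 9–11).

## 6. $VN(\mathbb Q_p\rtimes\mathbb Q_p^*)$ as $B(H)$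

Let $v$ be the valuation on $F=\mathbb Q_p$, $|\xi|=p^{-v(\xi)}$, $F^*=F\setminus\{0\}$. Let $\psi$ be the standard additive character, $dx$ the self-dual Haar measure, and $d^*\xi=c_0\,d\xi/|\xi|$ with $c_0$ chosen so that $d^*(\mathbb Z_p^*)=1$. Then each shell $\{v=j\}$ has $d^*$-mass $1$. $G$ has product $(x,a)(x',a')=(x+ax',aa')$ and left Haar measure $dx\,d^*a/|a|$. Put $H=L^2(F^*,d^*\xi)$ and
$$\pi(x,a)f(\xi)=\psi(-x\xi)f(a\xi),$$
a unitary representation, since $\pi(x,a)\pi(x',a')f(\xi)=\psi(-x\xi)\psi(-x'a\xi)f(a'a\xi)$.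

**Step 1: $\lambda$ is a multiple of $\pi$.** For $f\in L^2(G)$ let $\hat f(\xi,a)=\int f(x,a)\psi(-x\xi)\,dx$ and $\Phi_f(\xi,c)=c_0^{-1/2}|\xi||c|^{-1/2}\hat f(\xi,c/\xi)$. Substituting $c=a\xi$ and then using Plancherel,
$$\iint|\Phi_f|^2\,d^*\xi\,d^*c=c_0^{-1}\iint|\xi||a|^{-1}|\hat f(\xi,a)|^2\,d^*\xi\,d^*a=\iint|\hat f(\xi,a)|^2\,d\xi\,\frac{d^*a}{|a|}=\|f\|^2.$$
The map $f\mapsto\Phi_f$ is onto $L^2(F^*,d^*\xi)\otimes L^2(F^*,d^*c)$, because $\hat f(\xi,a)=c_0^{1/2}|\xi|^{-1/2}|a|^{1/2}\Phi(\xi,a\xi)$ recovers $f$ from any $\Phi$. As $(\lambda(x_0,a_0)f)(x,a)=f(a_0^{-1}(x-x_0),a_0^{-1}a)$, we have $(\lambda(x_0,a_0)f)^\wedge(\xi,a)=\psi(-x_0\xi)|a_0|\hat f(a_0\xi,a_0^{-1}a)$, and hence $\Phi_{\lambda(x_0,a_0)f}(\xi,c)=\psi(-x_0\xi)\Phi_f(a_0\xi,c)$. So $\lambda\cong\pi\otimes1$.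

**Step 2: $\pi(G)''=B(H)$.** If $k\in L^1(F^*,d^*\xi)$ is annihilated by all $\psi(-x\,\cdot)$, the Fourier transform of the finite measure $k\,d^*\xi$ vanishes, so $k=0$. Thus these functions span a weak$^*$ dense subspace of $L^\infty(F^*)$, which is maximal abelian. An operator commuting with $\pi(G)$ is therefore a multiplication operator; commuting with dilations as well, its symbol is dilation invariant, hence constant. So $\pi(G)'=\mathbb C$. From now on we identify $B(H)$ with $VN(G)$ by $x\mapsto x\otimes1$, so that $\pi(g)$ corresponds to $\lambda(g)$, and $B(H\otimes H)$ with $VN(G\times G)$. These are normal isomorphisms, hence weak$^*$ homeomorphisms. Injectivity and density of range are the same for $x$ and for $x\otimes1$.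

**Step 3: a formula for $\Gamma$.** Put $\nu(dt)=d^*t/|1-t|$ on $F\setminus\{0,1\}$. Under $\xi=rt$, $\eta=r(1-t)$ we have $d\xi\,d\eta=|r|\,dr\,dt$, hence
$$d^*\xi\,d^*\eta=\frac{c_0^2|r|\,dr\,dt}{|r|^2|t||1-t|}=d^*r\,\nu(dt).$$
The set $\xi+\eta=0$ is null. So
$$U:H\otimes H\to H\otimes L^2(\nu),\qquad(Uf)(r,t)=f(rt,r(1-t)),$$
is unitary. Since $\psi(-xrt)\psi(-xr(1-t))=\psi(-xr)$, we get $U(\pi(g)\otimes\pi(g))=(\pi(g)\otimes1)U$. Both $\Gamma$ and $x\mapsto U^*(x\otimes1)U$ are normal and agree on $\pi(G)$, so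
$$\Gamma(x)=U^*(x\otimes1)U\qquad(x\in B(H)).\tag{4}$$

**Step 4: the measure $\nu$ shell by shell.** The ultrametric inequality leaves three cases. If $v(t)>0$ then $v(1-t)=0$; if $v(1-t)>0$ then $v(t)=0$; otherwise $v(t)=v(1-t)=-s$ with $s\ge0$. In particular
$$\min(v(t),v(1-t))\le0\quad\text{always}.\tag{5}$$
Where $v(t)=c>0$ we have $|1-t|=1$ and $\nu=d^*t$. Where $v(1-t)=c>0$ we have $|t|=1$, and $\nu(dt)=c_0\,dt/|1-t|$ is $d^*(1-t)$. Where $v(t)=-s<0$, $|1-t|=p^s$. So
$$\nu\{v(t)=c\}=\nu\{v(1-t)=c\}=1\ (c>0),\qquad\nu\{v(t)=v(1-t)=-s\}\le p^{-s}\ (s\ge0).\tag{6}$$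

**Step 5: a test for the identity.** Let $Jg(\xi)=\overline{g(-\xi)}$ and $B(f,g)=\langle f,Jg\rangle=\int f(\xi)g(-\xi)\,d^*\xi$, a nondegenerate bilinear form. Then $B(xf,g)=B(f,Jx^*Jg)$, and $B(\pi(g)f,\pi(g)h)=B(f,h)$ because $\psi(-x\xi)\psi(x\xi)=1$. So the normal linear map $x\mapsto Jx^*J$ sends $\pi(g)$ to $\pi(g)^{-1}=\pi(g^{-1})$, which forces $S(x)=Jx^*J$. As $B(xf,xg)=B(f,S(x)xg)$,
$$S(\sigma)\sigma=S(\omega)\omega\iff B(\sigma f,\sigma g)=B(\omega f,\omega g)\ \text{ for all }f,g\in H.\tag{7}$$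

**Step 6: a basis of $H$.** Let $X=\widehat{\mathbb Z_p^*}$, a countably infinite group with trivial character $\mathbf 1$. Extend $\chi\in X$ to a character of $F^*$ by $\chi(\xi):=\chi(p^{-v(\xi)}\xi)$. The functions $e_{\chi,j}=\chi\cdot1_{\{v=j\}}$, $(\chi,j)\in X\times\mathbb Z$, form an orthonormal basis of $H$.

With (4), the equation $\sigma\otimes\sigma=\Gamma(\sigma)\Omega$ becomes $U(\sigma\otimes\sigma)=(\sigma\otimes1)U\Omega$. In words: the function $(\sigma f)(rt)\,(\sigma g)(r(1-t))$ arises by applying $\sigma$, in the variable $r$, to a vector $U\Omega(f\otimes g)$ that does not depend on $\sigma$.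

## 7. A Hilbert space of polynomials with a contractive product

We need functions $r\mapsto P(r)$ with polynomial values, such that the product $P(rt)Q(r(1-t))$ is again, as a function of $r$, of the same kind. The variables are indexed by $\mathbb I=X\times\mathbb Z$, and the dependence on $r$ will be a shift by $v(r)$ in the second coordinate, times a character.

**Notation.** Let $\gamma:X\to\{1,2,\dots\}$ be a bijection, $q=p^{1/4}$, and
$$\varphi_{\chi,j}=2^{-\gamma(\chi)}(1+|j|)^{-1},\qquad\varphi\in\ell^2(\mathbb I),\quad0<\varphi\le1.$$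
Let $\mathcal M$ be the set of nonzero finitely supported $m:\mathbb I\to\mathbb N_0$, with $|m|=\sum m_a$, $m!=\prod m_a!$, $c^m=\prod c_a^{m_a}$ for a family $c=(c_a)$. For $m\in\mathcal M$, $j\in\mathbb Z$ put
$$b(m)=\min\{k:m_{\chi,k}>0\text{ for some }\chi\},\quad\chi_m=\prod_{(\chi,k)}\chi^{m_{\chi,k}},\quad(\tau_jm)_{\chi,k+j}=m_{\chi,k},\quad a(m)=\frac{64|m|^2\,m!}{|m|!}.$$
So $b(m)$ is the lowest level occurring in $m$, and $\tau_j$ raises levels by $j$: $b(\tau_jm)=b(m)+j$, $a(\tau_jm)=a(m)$, $\chi_{\tau_jm}=\chi_m$. Moreover $b(m+m')=\min(b(m),b(m'))$. Since $n!/m!$ counts the $n$-tuples of indices in which each $a$ occurs exactly $m_a$ times,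
$$\sum_{|m|=n}\frac{n!}{m!}c^m=\Big(\sum_ac_a\Big)^n\qquad(c_a\ge0).\tag{8}$$

Let $\mathcal A$ be the Hilbert space of formal series $\sum_{m\in\mathcal M}\alpha_mX^m$ with norm$^2$ $\sum|\alpha_m|^2a(m)$. For $j\in\mathbb Z$ let $\mathcal A_j$ be the Hilbert space of series with $\alpha_m=0$ unless $b(m)\le j$, normed by
$$\|\alpha\|_j^2=\sum|\alpha_m|^2q^{2(j-b(m))}a(m)\ \ge\ \|\alpha\|^2.$$
The weight $q^{2(j-b(m))}$ makes low levels expensive. This costs something in the product estimate below, and pays in the injectivity proof.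

**Lemma 2.** If $k\ge\min(i,l)$ and $s=k-\min(i,l)$, then $X^m\otimes X^{m'}\mapsto X^{m+m'}$ extends to a bounded map $\mu:\mathcal A_i\otimes\mathcal A_l\to\mathcal A_k$ of norm $\le q^s/3$.

*Proof.* Let $b(m)\le i$, $b(m')\le l$, $M=m+m'$. Then $b(M)\le\min(i,l)\le k$. If $b(M)=b(m)$,
$$k-b(M)=(k-i)+(i-b(m))\le s+(i-b(m))+(l-b(m')),$$
and the case $b(M)=b(m')$ is symmetric. For $\sum c_{mm'}X^m\otimes X^{m'}$ the coefficient of $X^M$ in the image is $\sum_{m+m'=M}c_{mm'}$. By Cauchy–Schwarz,
$$q^{2(k-b(M))}a(M)\Big|\sum_{m+m'=M}c_{mm'}\Big|^2\le q^{2s}\Big(a(M)\sum_{m+m'=M}\frac1{a(m)a(m')}\Big)\sum_{m+m'=M}|c_{mm'}|^2q^{2(i-b(m))+2(l-b(m'))}a(m)a(m').$$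
Summing over $M$, it suffices that the bracket is at most $\frac19$. With $N=|M|$, the Vandermonde identity $\sum_{m+m'=M,\,|m|=n}\frac{M!}{m!m'!}=\binom Nn$ gives
$$a(M)\sum_{m+m'=M}\frac1{a(m)a(m')}=\frac1{64}\sum_{\substack{n+n'=N\\n,n'\ge1}}\frac{N^2}{n^2n'^2}=\frac1{64}\sum_{\substack{n+n'=N\\n,n'\ge1}}\Big(\frac1n+\frac1{n'}\Big)^2\le\frac1{64}\cdot4\cdot\frac{\pi^2}6<\frac19,$$
using $(x+y)^2\le2x^2+2y^2$. (With $a(m)=m!/|m|!$ the same computation would give $N-1$, which is unbounded; this is why the factor $|m|^2$ is there.) $\square$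

**The space $E$.** Let $\mathcal L=\bigoplus_jL^2(p^j\mathbb Z_p^*,d^*r;\mathcal A_j)$: measurable $h$ on $F^*$ with $h(r)\in\mathcal A_{v(r)}$ and $\|h\|^2=\int\|h(r)\|_{v(r)}^2\,d^*r<\infty$. Let $\mathcal M_0=\{m\in\mathcal M:b(m)\le0\}$ and, for $m\in\mathcal M_0$,
$$Z^m(r)=\chi_m(r)\,\varphi^{\tau_{v(r)}m}X^{\tau_{v(r)}m}.$$
Here $b(\tau_{v(r)}m)=b(m)+v(r)\le v(r)$, so $Z^m(r)\in\mathcal A_{v(r)}$. The $Z^m$ are pairwise orthogonal, already pointwise in $r$, and
$$N(m):=\|Z^m\|^2=a(m)\,q^{-2b(m)}\sum_{j\in\mathbb Z}\varphi^{2\tau_jm}<\infty.\tag{9}$$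
The sum is finite because $\varphi\le1$ and $\varphi\in\ell^2$: for one index $(\chi,k)$ in the support of $m$ it is at most $\sum_j\varphi_{\chi,k+j}^2$. (Without $\varphi$ every shell would contribute the same amount.) Let $E_0=\operatorname{span}\{Z^m:m\in\mathcal M_0\}$, $E=\overline{E_0}\subset\mathcal L$, and $E_n=\overline{\operatorname{span}}\{Z^m:m\in\mathcal M_0,|m|=n\}$.

For example, $Z^{\delta_{(\mathbf 1,0)}}(r)=\varphi_{\mathbf 1,v(r)}X_{(\mathbf 1,v(r))}$. Multiplying its values at $rt$ and $r(1-t)$ when $v(t)=2$, so that $v(1-t)=0$, gives $Z^m(r)$ for $m=\delta_{(\mathbf 1,2)}+\delta_{(\mathbf 1,0)}$.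

**Lemma 3.** There is a contraction $\Psi:E\otimes E\to L^2(\nu;E)=E\otimes L^2(\nu)$ such that $(\Psi h)(t)(r)=\mu\big(h(rt,r(1-t))\big)$ for $h\in E_0\odot E_0$.

*Proof.*

**Step 1: the values lie in $E_0$.** For $m,m'\in\mathcal M_0$ put $M=\tau_{v(t)}m+\tau_{v(1-t)}m'$. Then $\chi_M=\chi_m\chi_{m'}$ and $\tau_{v(r)}M=\tau_{v(rt)}m+\tau_{v(r(1-t))}m'$, so multiplicativity of characters gives
$$\mu\big(Z^m(rt)\otimes Z^{m'}(r(1-t))\big)=\chi_m(t)\,\chi_{m'}(1-t)\,Z^M(r).\tag{10}$$
By (5), $b(M)\le\min(v(t),v(1-t))\le0$, so $M\in\mathcal M_0$. Thus $\Psi h$ is an $E_0$-valued function of $t$. It is measurable: on each of the countably many sets where $v(t)$ and $v(1-t)$ are constant, (10) is a continuous scalar function of $t$ times a fixed vector.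

**Step 2: the norm of $h$, shell by shell.** Let $h=\sum h_{mm'}Z^m\otimes Z^{m'}$ be a finite sum. Distinct $(m,m')$ contribute orthogonal terms to $h(\xi,\eta)$, and characters have modulus one. So $\|h(\xi,\eta)\|^2_{\mathcal A_{v(\xi)}\otimes\mathcal A_{v(\eta)}}$ depends only on $(v(\xi),v(\eta))=(i,l)$; call it $n_h(i,l)$. As shells have mass $1$, $\|h\|^2=\sum_{i,l}n_h(i,l)$.

**Step 3: the estimate.** Apply Lemma 2 with $k=v(r)$, $i=k+v(t)$, $l=k+v(1-t)$; then $s=s(t)=-\min(v(t),v(1-t))\ge0$ by (5). This gives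
$$\int\|(\Psi h)(t)\|^2\,\nu(dt)\le\frac19\int q^{2s(t)}\sum_jn_h(j+v(t),j+v(1-t))\,\nu(dt).$$
Now use (6). The sets $v(t)=c>0$ have mass $1$ and $s=0$; together they contribute $\sum_{c>0}\sum_jn_h(j+c,j)=\sum_{i>l}n_h(i,l)$. The sets $v(1-t)=c>0$ contribute $\sum_{i<l}n_h(i,l)$. The sets $v(t)=v(1-t)=-s$ have mass at most $p^{-s}$, and $q^{2s}=p^{s/2}$. So
$$\int\|(\Psi h)(t)\|^2\,\nu(dt)\le\frac19\Big[\sum_{i\ne l}n_h(i,l)+\sum_{s\ge0}p^{-s/2}\sum_jn_h(j,j)\Big]\le\|h\|^2,$$
because $\sum_sp^{-s/2}\le(1-2^{-1/2})^{-1}<9$. Since $E_0\odot E_0$ is dense in $E\otimes E$, $\Psi$ extends by continuity. $\square$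

The cost $q^{2s}$ of the level weights appears only where $\nu$ has mass at most $p^{-s}$, which is why $q=p^{1/4}$ is affordable.

## 8. Every evaluation solves the spectrum equation

For $\eta\in\ell^2(\mathbb I)$, $\|\eta\|\le1$, put $\mathrm{ev}_\eta(\sum\alpha_mX^m)=\sum\alpha_m\eta^m$. By (8),
$$\sum_m\frac{|\eta^m|^2}{a(m)}=\sum_{n\ge1}\frac{\|\eta\|^{2n}}{64n^2}\le1,$$
so $\mathrm{ev}_\eta$ is a contractive functional on $\mathcal A$, hence on each $\mathcal A_j$. Therefore $(w_\eta P)(r)=\mathrm{ev}_\eta(P(r))$ defines a contraction $w_\eta:E\to H$, and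
$$w_\eta Z^m=\sum_{j\in\mathbb Z}(\varphi\eta)^{\tau_jm}\,e_{\chi_m,j}.\tag{11}$$
Since $\mathrm{ev}_\eta(X^{m+m'})=\mathrm{ev}_\eta(X^m)\,\mathrm{ev}_\eta(X^{m'})$, for $h\in E_0\odot E_0$ we have
$$(U(w_\eta\otimes w_\eta)h)(r,t)=(\mathrm{ev}_\eta\otimes\mathrm{ev}_\eta)(h(rt,r(1-t)))=\mathrm{ev}_\eta\big((\Psi h)(t)(r)\big).$$
By continuity $U(w_\eta\otimes w_\eta)=(w_\eta\otimes1)\Psi$ on $E\otimes E$, with the same $\Psi$ for all $\eta$.

It remains to transport this from $E$ to $H$. Both spaces are separable and infinite-dimensional; fix a unitary $V:H\to E$ and put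
$$\sigma_{(\eta)}=w_\eta V\in B(H)=VN(G),\qquad\Omega=U^*(V^*\otimes1)\Psi(V\otimes V)\in B(H\otimes H)=VN(G\times G).$$
$\Omega$ is a contraction, and by (4)
$$\Gamma(\sigma_{(\eta)})\Omega=U^*(w_\eta V\otimes1)(V^*\otimes1)\Psi(V\otimes V)=U^*(w_\eta\otimes1)\Psi(V\otimes V)=\sigma_{(\eta)}\otimes\sigma_{(\eta)}\qquad(\|\eta\|\le1).\tag{12}$$

So as soon as one $\xi$ in the unit ball makes $w_\xi$ injective with dense range, $\omega:=\sigma_{(\xi)}$ is a weight inverse with cocycle $\Omega$, and all nonzero $\sigma_{(\eta)}$ lie in $\operatorname{spec}A(G,\omega)$. The next three sections produce such a $\xi$.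

## 9. The choice of $\xi$

Write $y_a=\varphi_a\xi_a$. If $P=\sum\alpha_mZ^m$ and $w_\xi P=0$, then (11) gives one scalar relation $\sum_{\chi_m=\chi}\alpha_my^{\tau_jm}=0$ for each $\chi$ and $j$. To extract single coefficients, we let $y$ look, near a sparse sequence of levels $L_i$, like $\varepsilon_i^{\theta_{\chi,k}}$ at position $(\chi,L_i+k)$. Then $y^{\tau_{L_i}m}$ becomes $\varepsilon_i^{\theta(m)}$ with distinct exponents $\theta(m)$, and as $\varepsilon_i\to0$ the smallest exponent dominates. Everything else should be negligible at those levels. At negative levels we want $y$ to be geometric, for the density proof.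

**Exponents.** Choose reals $\theta_{(\chi,k)}\in[\gamma(\chi)+|k|,\gamma(\chi)+|k|+1)$ that are linearly independent over $\mathbb Q$. This can be done inductively along an enumeration of $\mathbb I$, since the rational span of finitely many reals is countable. Put $\theta(m)=\sum m_a\theta_a$. Distinct $m$ have distinct $\theta(m)$, and for each $c$ only finitely many $m$ satisfy $\theta(m)\le c$, because $\theta_a\ge1$ and only finitely many $a$ have $\theta_a\le c$. With $\varepsilon_0=1/10$,
$$\sum_a\varepsilon_0^{2\theta_a}\varphi_a^{-2}\le\sum_{g\ge1}(4\varepsilon_0^2)^g\sum_{k\in\mathbb Z}\varepsilon_0^{2|k|}(1+|k|)^2<\frac12,\tag{13}$$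
as the first factor is $1/24$ and the second is less than $2$.

**Levels.** Let $\mathbb I_i=\{(\chi,k):\gamma(\chi)\le i,\ |k|\le i\}$, a set of $i(2i+1)$ elements. Choose integers $L_1<L_2<\cdots$ inductively and put $\varepsilon_i=L_i^{-2}$, $d_i=\lfloor L_i/2\rfloor$, so that

- $L_i\ge2i+2$ and $L_{i+1}>2(L_i+i)+2$;
- $q^{-d_i}\le\varepsilon_i^{\,i}$;
- $s_i:=i(2i+1)\cdot9\cdot4^i/L_i^2\le2^{-i-4}\min_{i'<i}\varepsilon_{i'}^{2i'}$ (minimum over $\emptyset$ is $1$).

Each condition on $L_i$ holds for all sufficiently large values; the second because $q^{-d_i}$ decays exponentially in $L_i$ and $\varepsilon_i^{\,i}=L_i^{-2i}$ only polynomially. Also $L_i\ge4$, so $\varepsilon_i\le1/16<\varepsilon_0$.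

**Blocks.** Let $\beta_i=\{(\chi,L_i+k):(\chi,k)\in\mathbb I_i\}$, and call the second coordinate of an index its level. The levels in $\beta_i$ lie in $[L_i-i,L_i+i]$. They are positive and at least $L_i-d_i$, as $d_i\ge i+1$. They are at most $L_i+i<L_{i+1}/2\le L_{i+1}-d_{i+1}$. Since $L_i-d_i=\lceil L_i/2\rceil$ increases with $i$, the blocks are disjoint, and all earlier blocks $\beta_{i'}$, $i'<i$, have levels $<L_i-d_i$.

**Definition of $\xi$.** Let $\xi_a>0$ be given by

- $\xi_{\chi,L_i+k}=\varepsilon_i^{\theta_{\chi,k}}/\varphi_{\chi,L_i+k}$ for $(\chi,k)\in\mathbb I_i$;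
- $\xi_{\chi,l}=2^{-\gamma(\chi)-3}\,4^{-|l|}(1+|l|)\ \big(\le2^{-\gamma(\chi)-|l|-3}\big)$ for $l<0$;
- $\xi_{\chi,l}=2^{-\gamma(\chi)-|l|-3}\min\{\varepsilon_i^{\,i}:L_i-d_i\le l\}$ for the other $(\chi,l)$ with $l\ge0$ (finitely many such $i$; minimum over $\emptyset$ is $1$).

On $\beta_i$, as $\theta\ge1$ and $1+L_i+i\le3L_i$, we have $\xi\le L_i^{-2}2^i(1+L_i+i)\le3\cdot2^i/L_i$. Hence $\sum_{\beta_i}\xi_a^2\le s_i$. The properties we shall use are these.

- (a) $y_{\chi,L_i+k}=\varepsilon_i^{\theta_{\chi,k}}$ for $(\chi,k)\in\mathbb I_i$.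
- (b) $q^{-d_i}\le\varepsilon_i^{\,i}$.
- (c) $\rho_i^2:=\sum\{\xi_{\chi,L_i+k}^2:k\ge-d_i,\ (\chi,k)\notin\mathbb I_i\}\le\varepsilon_i^{2i}$. The sum runs over the indices of level at least $L_i-d_i$ outside $\beta_i$. Earlier blocks do not occur. Later blocks contribute at most $\sum_{i'>i}s_{i'}\le\sum_{i'>i}2^{-i'-4}\varepsilon_i^{2i}\le\varepsilon_i^{2i}/16$. Off-block indices, of level at least $L_i-d_i>0$, contribute at most $\varepsilon_i^{2i}\sum_{g,l\ge1}4^{-g-l-3}\le\varepsilon_i^{2i}/64$.
- (d) $\|\xi\|^2<\frac14$. The blocks give at most $\sum_is_i\le\sum_i2^{-i-4}=\frac1{16}$, and all other indices at most $\sum_{g\ge1}\sum_{l\in\mathbb Z}4^{-g-|l|-3}=\frac1{64}\cdot\frac13\cdot\frac53<\frac1{64}$.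
- (e) $y_{\chi,l}=c_\chi4^{-|l|}$ for $l<0$, with $c_\chi=2^{-2\gamma(\chi)-3}>0$.

## 10. $w_\xi$ is injective

Let $0\ne P=\sum_{m\in\mathcal M_0}\alpha_mZ^m\in E$, so $\|P\|^2=\sum|\alpha_m|^2N(m)$, and suppose $w_\xi P=0$. We derive a contradiction.

**Step 1: scalar relations.** Choose $\chi$ such that some $\alpha_m\ne0$ has $\chi_m=\chi$. From now on all $m$ satisfy $m\in\mathcal M_0$, $\chi_m=\chi$, $\alpha_m\ne0$. The expansion of $P$ converges unconditionally and $\langle w_\xi\,\cdot\,,e_{\chi,j}\rangle$ is bounded, so (11) gives absolutely convergent relations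
$$\sum_m\alpha_my^{\tau_jm}=0\qquad(j\in\mathbb Z).$$

**Step 2: the leading term at level $L_i$.** Let $m_1$ minimize $\theta(m)$; it exists and is unique by the choice of $\theta$. Let $\theta_2>\theta(m_1)$ be the smallest value of $\theta$ on $\mathcal M$ exceeding $\theta(m_1)$. Take $j=L_i$ with $i$ so large that $m_1$ is supported in $\mathbb I_i$. By (a),
$$0=\alpha_{m_1}\varepsilon_i^{\theta(m_1)}+R_{\mathrm{near}}+R_{\mathrm{far}},\tag{14}$$
where $R_{\mathrm{near}}$ is the sum over $m\ne m_1$ supported in $\mathbb I_i$, and $R_{\mathrm{far}}$ the sum over $m$ not supported in $\mathbb I_i$. We show that both remainders are $o(\varepsilon_i^{\theta(m_1)})$.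

**Step 3: the near terms.** Here $y^{\tau_{L_i}m}=\varepsilon_i^{\theta(m)}$ and $\theta(m)\ge\theta_2$. Keep only the term $j=0$ in (9). As $b(m)\le0$ and $a(m)\ge m!/|m|!$, we get $N(m)\ge\frac{m!}{|m|!}\varphi^{2m}$. Since $\varepsilon_i\le\varepsilon_0$, we have $\varepsilon_i^{2\theta(m)}\le(\varepsilon_i/\varepsilon_0)^{2\theta_2}\varepsilon_0^{2\theta(m)}$ when $\theta(m)\ge\theta_2$. By Cauchy–Schwarz, (8) and (13),
$$|R_{\mathrm{near}}|^2\le\|P\|^2\sum_{\theta(m)\ge\theta_2}\frac{|m|!}{m!}\varepsilon_i^{2\theta(m)}\varphi^{-2m}\le\|P\|^2\Big(\frac{\varepsilon_i}{\varepsilon_0}\Big)^{2\theta_2}\sum_{n\ge1}\Big(\sum_a\varepsilon_0^{2\theta_a}\varphi_a^{-2}\Big)^n\le\|P\|^2\Big(\frac{\varepsilon_i}{\varepsilon_0}\Big)^{2\theta_2}.$$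

**Step 4: the far terms.** Now keep the term $j=L_i$ in (9): $N(m)\ge a(m)q^{-2b(m)}\varphi^{2\tau_{L_i}m}$. Since $y=\varphi\xi$,
$$\frac{y^{2\tau_{L_i}m}}{N(m)}\le q^{2b(m)}\,\frac{|m|!}{m!}\,\xi^{2\tau_{L_i}m}.$$
We bound the sum of these quantities over the $m$ not supported in $\mathbb I_i$.

- Those with $b(m)<-d_i$ have $q^{2b(m)}\le q^{-2d_i}$. By (8), (b) and (d) they contribute at most $q^{-2d_i}\sum_{n\ge1}\|\xi\|^{2n}\le\frac13\varepsilon_i^{2i}$. Here the level weight $q$ does its work.
- If $b(m)\ge-d_i$, then every index in the support of $m$ has $k\ge-d_i$, and some $(\chi',k)$ among them is not in $\mathbb I_i$. Also $q^{2b(m)}\le1$. As $n!/m!$ counts $n$-tuples, these $m$ contribute at most the sum over $n$-tuples with at least one entry among the indices of (c). Choosing the position of that entry, this is at most $\sum_{n\ge1}n\rho_i^2\|\xi\|^{2(n-1)}\le\varepsilon_i^{2i}\sum_{n\ge1}n4^{-(n-1)}=\frac{16}9\varepsilon_i^{2i}$.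

The total is at most $\frac{19}9\varepsilon_i^{2i}$. By Cauchy–Schwarz $|R_{\mathrm{far}}|\le2\|P\|\varepsilon_i^{\,i}$.

**Step 5: conclusion.** Divide (14) by $\varepsilon_i^{\theta(m_1)}$:
$$|\alpha_{m_1}|\le\|P\|\,\varepsilon_0^{-\theta_2}\,\varepsilon_i^{\theta_2-\theta(m_1)}+2\|P\|\,\varepsilon_i^{\,i-\theta(m_1)}\to0\qquad(i\to\infty).$$
So $\alpha_{m_1}=0$, a contradiction. Hence $w_\xi$ is injective. $\square$

## 11. $w_\xi(E_n)$ is dense in $H$ for every $n\ge2$

Let $g\perp w_\xi(E_n)$, fix $\chi\in X$, and put $g_j=\langle g,e_{\chi,j}\rangle$. The aim is $g_j=0$ for all $j$.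

**Step 1: a convolution equation.** For every $c\in\mathbb Z$ the index $m=(n-1)\delta_{(\mathbf 1,0)}+\delta_{(\chi,c)}$ lies in $\mathcal M_0$, because $n\ge2$ gives $b(m)=\min(0,c)\le0$. It has $|m|=n$ and $\chi_m=\chi$. The factor $X_{(\mathbf 1,0)}^{n-1}$ is there so that $c$ may be positive too. By (11), $w_\xi Z^m=\sum_jy_{\mathbf 1,j}^{n-1}y_{\chi,j+c}\,e_{\chi,j}$, and $y$ is real, so
$$\sum_ju_jy_{\chi,j+c}=0\quad(c\in\mathbb Z),\qquad u_j=g_jy_{\mathbf 1,j}^{n-1}.$$
Here $y_{\mathbf 1,\cdot}$ and $y_{\chi,\cdot}$ are in $\ell^2$, because $\varphi\le1$ and $\xi\in\ell^2$. As $g_j$ is in $\ell^2$ and $y$ is bounded, $u\in\ell^1$.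

**Step 2: Fourier series.** Let $\hat u(z)=\sum u_jz^j$, a continuous function on the unit circle, and $\hat y_\chi(z)=\sum_ly_{\chi,l}z^l$, an $L^2$ function there. The $c$-th Fourier coefficient of $\hat u(\bar z)\hat y_\chi(z)$ is $\sum_ju_jy_{\chi,j+c}=0$. So $\hat u(\bar z)\hat y_\chi(z)=0$ a.e.

**Step 3: $\hat y_\chi\ne0$ a.e.** By (e), $\sum_{l<0}y_{\chi,l}z^l=c_\chi\sum_{n\ge1}(4z)^{-n}=c_\chi/(4z-1)$ on the circle. Hence
$$(4z-1)\hat y_\chi=c_\chi+(4z-1)\sum_{l\ge0}y_{\chi,l}z^l$$
is the boundary function of an $H^2$ function. It is not the zero function, since $y_\chi\ne0$. A nonzero $H^2$ function has boundary values that are nonzero a.e.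

So $\hat u=0$, $u=0$, and $g_j=0$ since $y_{\mathbf 1,j}>0$. As $\chi$ was arbitrary, $g=0$. $\square$

## 12. Proof of Theorem A

**Part (1).** By Sections 10 and 11 and (12), $\omega=w_\xi V$ is injective with dense range and $\omega\otimes\omega=\Gamma(\omega)\Omega$ with $\Omega$ contractive. So $\omega$ is a weight inverse. For $0<|z|\le1$ put $\sigma_z=\sigma_{(z\xi)}=w_{z\xi}V$; then $\sigma_1=\omega$, and (12) gives $\sigma_z\otimes\sigma_z=\Gamma(\sigma_z)\Omega$. To compare the two sides of the identity we test (7) on one vector of degree one, $f=V^{-1}Z^{\delta_{(\mathbf 1,0)}}$. By (11),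
$$\omega f=\sum_jy_{\mathbf 1,j}\,e_{\mathbf 1,j},\qquad\sigma_zf=z\,\omega f.$$
So $\sigma_z\ne0$ and $\sigma_z\in\operatorname{spec}A(G,\omega)$. The functions $e_{\mathbf 1,j}=1_{\{v=j\}}$ are even and real, so
$$B(\sigma_zf,\sigma_zf)=z^2\sum_jy_{\mathbf 1,j}^2\ne\sum_jy_{\mathbf 1,j}^2=B(\omega f,\omega f)\qquad(z^2\ne1).$$
By (7), $S(\sigma_z)\sigma_z\ne S(\omega)\omega$.

**Part (3).** We first work on $H$, as in Section 5 with $w_\xi(E_2)$ and $w_\xi(E_3)$ in place of the ranges of $A$ and $B$. Let $z\ne1$ and $h\in D((\sigma_z\omega^{-1})^*)$: there is $h'$ with $\langle w_{z\xi}P,h\rangle=\langle w_\xi P,h'\rangle$ for all $P\in E$. For $P\in E_n$, (11) gives $w_{z\xi}P=z^nw_\xi P$, so $\bar z^nh-h'\perp w_\xi(E_n)$. By Section 11 with $n=2,3$,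
$$\bar z^2h=h'=\bar z^3h,$$
and $h=0$ because $z\ne0,1$.

On $L^2(G)\cong H\otimes K$, $K=L^2(F^*,d^*c)$, the operators are $\sigma_z\otimes1$ and $\omega\otimes1$. Suppose $h,h'\in H\otimes K$ satisfy $\langle(\sigma_z\otimes1)x,h\rangle=\langle(\omega\otimes1)x,h'\rangle$ for all $x$. For $k\in K$ let $h_k,h_k'\in H$ be the slices with $\langle a,h_k\rangle=\langle a\otimes k,h\rangle$ and $\langle a,h'_k\rangle=\langle a\otimes k,h'\rangle$ for $a\in H$. Taking $x=a\otimes k$ gives $\langle\sigma_za,h_k\rangle=\langle\omega a,h'_k\rangle$ for all $a\in H$, so $h_k=0$ by what was just shown. As $k$ is arbitrary, $h=0$. Finally, a closed $T$ with $T\omega=\sigma_z$ would extend $\sigma_z\omega^{-1}$, which would make the latter closable and its adjoint densely defined. This is impossible.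

**Part (4).**

**Step 1: a copy of the ball.** For $\|\eta\|\le1$, $w_\eta Z^{\delta_{(\chi,0)}}=\sum_j\varphi_{\chi,j}\eta_{\chi,j}e_{\chi,j}$. So $\eta\mapsto\sigma_{(\eta)}$ is injective, and $\sigma_{(\eta)}\ne0$ for $\eta\ne0$. By (11) the matrix entry $\langle w_\eta Z^m,e_{\chi,j}\rangle$ is $(\varphi\eta)^{\tau_jm}$ or $0$, a polynomial in finitely many coordinates of $\eta$, hence weakly continuous on the ball. The $Z^m$ and the $e_{\chi,j}$ are total in $E$ and $H$, and $\|w_\eta\|\le1$. So $\eta\mapsto\sigma_{(\eta)}$ is continuous from the unit ball of $\ell^2(\mathbb I)$ with the weak topology to bounded sets of $B(H)$ with the weak operator topology, which there is the weak$^*$ topology. The ball is weakly compact, so this continuous injection is a homeomorphism onto its image. By (12) the nonzero part of the image lies in $\operatorname{spec}A(G,\omega)$.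

**Step 2: no continuous injection.** $G$ is totally disconnected, so $G_{\mathbb C,\lambda}=\lambda(G)\cong G$ by Lemma 1. The spectrum contains the arc $z\mapsto\sigma_z$, $z\in(0,1]$, which is continuous by Step 1 and injective since $\sigma_zf=z\,\omega f$ with $\omega f\ne0$. A continuous map into a totally disconnected space is constant on this connected set, so it is not injective.

**Part (2).** We pass to a positive $\omega$ by polar decomposition. Write $\omega=|\omega^*|u$; as $\omega$ is injective with dense range, $u\in VN(G)$ is unitary. Put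
$$\omega_0=\omega u^*=|\omega^*|\ge0,\qquad\sigma_{z,0}=\sigma_zu^*,\qquad\Omega_0=\Gamma(u)\Omega(u^*\otimes u^*).$$
Then $\omega_0$ is injective with dense range, $\Omega_0$ is a contraction, and for any $\sigma$
$$\Gamma(\sigma u^*)\Omega_0=\Gamma(\sigma)\Omega(u^*\otimes u^*).$$
So $\sigma\otimes\sigma=\Gamma(\sigma)\Omega$ if and only if $\sigma u^*\otimes\sigma u^*=\Gamma(\sigma u^*)\Omega_0$. With $\sigma=\omega$ this shows that $\omega_0$ is a weight inverse with cocycle $\Omega_0$. In general, $\sigma\mapsto\sigma u^*$, a weak$^*$ homeomorphism of $VN(G)$, carries $\operatorname{spec}A(G,\omega)$ onto $\operatorname{spec}A(G,\omega_0)$. Hence $\sigma_{z,0}\in\operatorname{spec}A(G,\omega_0)$, $\sigma_{1,0}=\omega_0$, and (4) holds for $\omega_0$. As $S$ is antimultiplicative,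
$$S(\sigma_{z,0})\sigma_{z,0}=S(u^*)\,S(\sigma_z)\sigma_z\,u^*,\qquad S(\omega_0)\omega_0=S(u^*)\,S(\omega)\omega\,u^*,$$
with $S(u^*)$ and $u^*$ invertible. So the two sides differ when $z^2\ne1$, which is (1) for $\omega_0$. Finally $\omega_0^{-1}=u\,\omega^{-1}$ on $\operatorname{ran}\omega_0=\operatorname{ran}\omega$, so $\sigma_{z,0}\omega_0^{-1}=\sigma_z\omega^{-1}$, and (3) holds for $\omega_0$ as well. $\blacksquare$
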